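# Holomorphic $\mathrm{SL}_2(\mathbb C)$-structures in Fujiki class $\mathcal C$ and coverings by complex tori

## 1. Torus coverings forced by $TX\cong S^{n-1}E$

**Theorem 1.** Let $X$ be a compact connected complex manifold of complex dimension $n\ge 3$ in Fujiki class $\mathcal C$. If $X$ carries a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure, then $X$ admits a finite unramified covering by a compact complex torus.

**Definition (structures).** A holomorphic $\mathrm{GL}_2(\mathbb C)$-structure on $X$ is a pair $(E,\varphi)$, where $E$ is a holomorphic vector bundle of rank two and $\varphi:TX\to S^{n-1}(E)$ is a holomorphic isomorphism onto the $(n-1)$-fold symmetric product. Write $N=\bigwedge^2E$. If $N$ is trivial, $(E,\varphi)$ is called a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure.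

**Definition (class $\mathcal C$).** A compact complex manifold is in Fujiki class $\mathcal C$ if it is bimeromorphic to a compact Kähler manifold. It is Moishezon if it is bimeromorphic to a projective manifold.

So each tangent space of $X$ is identified with the space of binary forms of degree $n-1$, up to linear changes of the two variables: the structure group $\mathrm{GL}_n(\mathbb C)$ of $TX$ shrinks to the image of the small group $\mathrm{GL}_2(\mathbb C)$. For $n=3$ the discriminant of quadratic forms is a nondegenerate quadratic form on $S^2E=TX$ with values in $N^2$, that is, a holomorphic conformal structure.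

Theorem 1 is stated as a conjecture in Indranil Biswas and Sorin Dumitrescu, "Holomorphic GL(2)-geometry on compact complex manifolds", arXiv:2004.02682 (2020). Three facts, for $n\ge3$, are quoted from there: (a) a compact Kähler manifold with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure has a finite unramified covering by a compact complex torus; (b) Moishezon manifolds with a holomorphic Cartan geometry (in particular a holomorphic conformal structure) are projective; (c) hence a Moishezon manifold with a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure is covered by an abelian variety. The proof below does not depend on them.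

We prove Theorem 1 in a slightly more general form, and then classify the structures.

**Theorem 2.** Let $X$ be a compact connected complex manifold of dimension $n\ge3$ in class $\mathcal C$, with a holomorphic $\mathrm{GL}_2(\mathbb C)$-structure and with $c_1(TX)=0$ in $H^2(X,\mathbb R)$. Then $X$ admits a finite unramified covering by a compact complex torus.

**Theorem 3.** Let $G=\mathrm{SL}_2(\mathbb C)$ or $\mathrm{GL}_2(\mathbb C)$, let $n\ge 3$, and let $\rho_n:G\to\mathrm{GL}(V)$ be the representation on $V=S^{n-1}\mathbb C^2$.

(i) The pairs ($X$ of dimension $n$ in class $\mathcal C$, holomorphic $G$-structure on $X$), with $c_1(TX)=0$ in $H^2(X,\mathbb R)$ if $G=\mathrm{GL}_2(\mathbb C)$, are up to isomorphism exactly those obtained as follows. $X=V/\Lambda$, where $\Lambda$ is a discrete cocompact group of affine transformations acting freely and properly discontinuously on $V$, with linear part $\ell=\rho_n\circ\varepsilon$ for a homomorphism $\varepsilon:\Lambda\to G$ with finite image; $E=(V\times\mathbb C^2)/\Lambda$, with the obvious $\varphi$. So $X$ is a free quotient of the torus $V/\ker\varepsilon$ by the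 finite group $\varepsilon(\Lambda)\subset G$, and on this torus $E$ is trivial and $\varphi$ is translation invariant.

(ii) If $G=\mathrm{SL}_2(\mathbb C)$ and $n$ is even, then $\varepsilon(\Lambda)$ is cyclic of odd order $\le n-1$. Thus $X$ is the quotient of a torus by a free action of a cyclic group of odd order $\le n-1$. The bound $n-1$ is attained for every even $n\ge4$.

Theorem 1 is a special case of Theorem 2: since $\det S^{n-1}E\cong N^{n(n-1)/2}$, triviality of $N$ makes $\det TX$ trivial.

## 2. A torus, a $\mathbb Z/3$-quotient, and what happens without the hypotheses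

On a torus $\mathbb C^n/\Lambda$ take $E=\mathcal O^2$; any linear isomorphism $\mathbb C^n\cong S^{n-1}\mathbb C^2$ gives an $\mathrm{SL}_2(\mathbb C)$-structure.

Here is a quotient, with $n=4$. Let $E_0$ be an elliptic curve, $\tau\in E_0$ a point of order $3$, and
$$\gamma(x_1,x_2,x_3,y)=(x_2,x_3,x_1,y+\tau)\quad\text{on }E_0^3\times E_0 .$$
For $0<k<3$ the map $\gamma^k$ moves $y$ by $k\tau\neq0$, so $\gamma$ generates a free action of $\mathbb Z/3$. Its linear part has eigenvalues $1,\zeta,\zeta^2$ (from the cyclic shift) and $1$, with $\zeta=e^{2\pi i/3}$. On the other side, $\mathrm{diag}(\zeta,\zeta^{-1})$ acts on $S^3\mathbb C^2$ with eigenvalues $\zeta^3,\zeta,\zeta^{-1},\zeta^{-3}$, the same multiset. So after a linear identification $\mathbb C^4\cong S^3\mathbb C^2$ the linear part of $\gamma$ is the image of an element of $\mathrm{SL}_2(\mathbb C)$, and the structure descends to the quotient with $E$ the corresponding flat bundle. In contrast, $\mathrm{diag}(i,-i)$ acts on $S^3\mathbb C^2$ with eigenvalues $-i,i,-i,i$. None is $1$, so an affine map with this linear part has a fixed point and cannot occur in a free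 action. This is the mechanism behind Theorem 3(ii).

Each hypothesis matters. For $n=2$ the condition $TX\cong S^1E$ is empty: a K3 surface has trivial $\det TX$, is simply connected, and is not covered by a torus. Without class $\mathcal C$: for a cocompact lattice $\Gamma\subset\mathrm{SL}_2(\mathbb C)$, $X=\mathrm{SL}_2(\mathbb C)/\Gamma$ has $TX\cong\mathcal O^3=S^2(\mathcal O^2)$; its universal cover $\mathrm{SL}_2(\mathbb C)\simeq S^3$ is not contractible, so $X$ is not covered by a torus. Without $c_1(TX)=0$ in Theorem 2: on the Lagrangian Grassmannian of planes in $\mathbb C^4$, with tautological bundle $U$, the tangent space at $L$ is the symmetric part of $\mathrm{Hom}(L,\mathbb C^4/L)=L^*\otimes L^*$. So $TX=S^2(U^*)$ on a simply connected projective threefold.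

A sensible first move is to take a Kähler modification $\pi:X'\to X$ and apply (a) to $X'$. But $d\pi:TX'\to\pi^*TX=S^{n-1}(\pi^*E)$ is not an isomorphism along the exceptional set, so $X'$ does not inherit the structure. If $X'$ is a blow-up it contains projective lines, and Lemma 2 below shows that it carries no $\mathrm{SL}_2(\mathbb C)$-structure at all. So we must work on $X$ and use $X'$ only as a source of inequalities.

## 3. Modifications, Gauduchon degree, positivity and associated bundles

*Hermitian flat bundles.* A holomorphic bundle is hermitian flat if it has a smooth hermitian metric whose Chern connection is flat; the $(1,0)$-part of that connection is then a holomorphic connection. The only consequence of the hypotheses on $N$ that the proof uses is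
$$N\ \text{is hermitian flat; let } D_N \text{ be its flat Chern connection.}\tag{1}$$
If $N$ is trivial, use the trivial metric. If $c_1(TX)=0$, then $\det TX\cong N^{n(n-1)/2}$ gives $c_1(N)=0$ in $H^2(X,\mathbb R)$. Take any smooth metric $h_0$ on $N$ with curvature $\Theta_0$. The real $(1,1)$-form $i\Theta_0$ is exact, so by the $\partial\bar\partial$-lemma, valid in class $\mathcal C$ (Deligne–Griffiths–Morgan–Sullivan), $i\Theta_0=i\partial\bar\partial u$ with $u$ real, and $e^uh_0$ has curvature $\Theta_0-\partial\bar\partial u=0$. A reader interested only in Theorem 1 may take $N=\mathcal O_X$ throughout.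

*Kähler modifications.* If $Y$ is in class $\mathcal C$, there is a holomorphic modification $\pi:Y'\to Y$ with $Y'$ compact Kähler: eliminate the indeterminacies of a bimeromorphic map from a Kähler model to $Y$ by blow-ups with smooth centres. As $Y$ is smooth, $\pi$ is biholomorphic over $Y\setminus S$ for an analytic set $S\subset Y$ of codimension $\ge2$. We call $\pi$ a Kähler modification. Blow-ups of $Y$ are in class $\mathcal C$, being bimeromorphic to $Y$. So is a connected finite étale cover $Y_2$ of $Y$: the fibre product $Y'\times_YY_2$ is a finite étale cover of $Y'$, hence Kähler, and it is a modification of $Y_2$.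

*Gauduchon metrics.* A hermitian metric $g$ with fundamental form $\omega$ on an $n$-dimensional manifold is Gauduchon if $\partial\bar\partial\omega^{n-1}=0$. Such metrics exist on every compact complex manifold. For example, on the Hopf surface $(\mathbb C^2\setminus0)/\langle z\mapsto 2z\rangle$ the form $\omega=|z|^{-2}\,i\partial\bar\partial|z|^2$ is not closed, but $\partial\bar\partial\omega$ is a multiple of the Laplacian of $|z|^{-2}$ on $\mathbb R^4\setminus 0$, which is zero. Put $\deg_g(L)=\int c_1(L,h)\wedge\omega^{n-1}$ for a line bundle $L$. Two metrics on $L$ have curvatures differing by a $\partial\bar\partial$ of a function, so this does not depend on $h$. Put $\deg_gE=\deg_g\det E$. Hermitian flat line bundles have degree $0$.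

*Psef line bundles.* A line bundle is psef if it has a singular hermitian metric with curvature current $\ge0$. For example, $\mathcal O(D)$ with $D$ effective is psef: the metric given by its canonical section has curvature $2\pi[D]$.

*Bochner identity.* Normalize $\Lambda$ so that $i\Lambda\sum a_{jk}\,\alpha_j\wedge\bar\alpha_k=\sum a_{jj}$ in a unitary coframe $(\alpha_j)$. Let $W$ be a holomorphic hermitian bundle with Chern connection $\nabla$ and curvature $F$, and $\xi$ a holomorphic section. Then $\bar\partial|\xi|^2=\langle\xi,\nabla^{1,0}\xi\rangle$. Differentiate again, using $\bar\partial\nabla^{1,0}\xi=F\xi$ and that $F$ is skew-hermitian: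
$$i\Lambda\partial\bar\partial|\xi|^2=|\nabla^{1,0}\xi|^2-\langle i\Lambda F\,\xi,\xi\rangle .\tag{2}$$
The operator $i\Lambda\partial\bar\partial$ on functions is elliptic of second order without zeroth order term, so the maximum principle applies to it. In particular, if $X$ is compact and $i\Lambda F=0$, then $i\Lambda\partial\bar\partial|\xi|^2\ge0$, so $|\xi|^2$ is constant, and then $\nabla^{1,0}\xi=0$; since $\xi$ is holomorphic, $\nabla\xi=0$. So holomorphic sections of such a bundle, for instance of a hermitian flat one, are parallel.

*Griffiths inequalities.* For a hermitian bundle with curvature $\Theta$, $i\Theta\ge-\eta\,\omega\otimes\mathrm{Id}$ in the sense of Griffiths means $\langle \Theta(\xi,\bar\xi)v,v\rangle\ge-\eta|\xi|_\omega^2|v|^2$ for all tangent $\xi$ of type $(1,0)$ and all $v$. Recall that curvature increases in quotients, decreases in subbundles, and changes sign under duality.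

*Associated bundles.* For a representation $U$ of $\mathrm{GL}_2(\mathbb C)$ let $E(U)$ be the associated bundle. Thus $TX=E(V)$ with $V=S^{n-1}\mathbb C^2$, $\mathfrak{sl}(E)=E(\mathfrak{sl}_2)$ is the bundle of trace free endomorphisms, and $E(S^k\mathbb C^2\otimes\det^j)=S^kE\otimes N^j$.

## 4. The canonical connection; no rational curves

**Lemma 1.** There is a holomorphic connection $D$ on $E$ inducing $D_N$ on $N$, hence a holomorphic affine connection, again called $D$, on $TX$. Its curvature $R$ is a holomorphic section of $\Omega^2_X\otimes\mathfrak{sl}(E)$.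

The plan is to normalize the torsion so that the connection becomes unique; local existence then becomes global. Consider the equivariant map
$$\delta:V^*\otimes\mathfrak{sl}_2\to\Lambda^2V^*\otimes V,\qquad \delta(A)(u,v)=A(u)v-A(v)u .$$

**Step 1: $\delta$ is injective (this gives uniqueness).** Suppose $A(u)v=A(v)u$ for all $u,v$.

If $n=3$, then $\mathfrak{sl}_2=\mathfrak{so}(V)$ for the invariant quadratic form. The trilinear form $B(u,v,w)=\langle A(u)v,w\rangle$ is symmetric in $u,v$ and skew in $v,w$. Hence $B(u,v,w)=-B(u,w,v)=-B(w,u,v)=B(w,v,u)=B(v,w,u)=-B(v,u,w)=-B(u,v,w)$, so $B=0$ and $A=0$.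

If $n\ge4$, then $\dim V>3=\dim\mathfrak{sl}_2$, so there is $0\ne u\in\ker A$. For all $v$, $A(v)u=A(u)v=0$, so the image of $A$ lies in the stabilizer of $u$ in $\mathfrak{sl}_2$. This stabilizer has dimension $\le1$. It is not $\mathfrak{sl}_2$, because $V$ has no nonzero invariant vector. A 2-dimensional subalgebra is a Borel subalgebra, and a vector killed by it would be a highest weight vector of weight $0$, whereas highest weight vectors of $V$ have weight $n-1$. So $A=\lambda\otimes B$ with $\lambda\in V^*$, $B\in\mathfrak{sl}_2$. If $A\ne0$, choose $v$ with $\lambda(v)\neq0$. For $u\in\ker\lambda$ we get $\lambda(v)Bu=A(v)u=A(u)v=0$, so $B$ kills $\ker\lambda$ and has rank $\le1$ on $V$. But a nonzero nilpotent element has rank $n-1$ on $V$, and a nonzero semisimple one has at most one zero among its $n$ eigenvalues, so the rank is $\ge n-1\ge3$. Contradiction; hence $A=0$.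

**Step 2: normalization and gluing.** Choose an $\mathrm{SL}_2$-invariant complement $C$ of $\operatorname{im}\delta$ in $\Lambda^2V^*\otimes V$. The centre of $\mathrm{GL}_2$ acts on this space by scalars, so $C$ is $\mathrm{GL}_2$-invariant. Locally, choose a frame $e_1,e_2$ of $E$ with $e_1\wedge e_2$ flat for $D_N$ (rescale $e_1$); the connection with $De_i=0$ induces $D_N$. So local connections of the required kind exist, and they form an affine space over the sections $A$ of $\Omega^1\otimes\mathfrak{sl}(E)=E(V^*\otimes\mathfrak{sl}_2)$. The torsion $T(u,v)=D_uv-D_vu-[u,v]$ on $TX$ changes by $\delta(A)$ when $D$ is replaced by $D+A$. As $\delta$ is injective with complement $C$, exactly one local connection has torsion in $E(C)$. By uniqueness these glue. The trace of $R$ is the curvature of the flat connection $D_N$, so $R$ is trace free. $\square$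

*Example.* Let $X=\mathrm{SL}_2(\mathbb C)/\Gamma$, with $TX$ trivialized by $\mathfrak{sl}_2=S^2\mathbb C^2$. For $n=3$ both sides of $\delta$ have dimension $9$, so $C=0$ and $D$ is torsion free; it preserves the holomorphic metric given by the Killing form, so, up to the sign convention for the bracket, $D_xy=\frac12[x,y]$ on invariant fields. Then $R(x,y)z=\frac14[x,[y,z]]-\frac14[y,[x,z]]-\frac12[[x,y],z]=-\frac14[[x,y],z]\ne0$. So the construction of $D$ alone does not make $D$ flat; this returns in Section 8.

**Lemma 2.** $X$ contains no rational curves.

*Proof.* Let $f:\mathbb P^1\to X$ be nonconstant. The bundle $f^*TX$ has the pulled back holomorphic connection, which is flat because there are no holomorphic 2-forms on a curve. As $\mathbb P^1$ is simply connected, $f^*TX\cong\mathcal O^n$. But $df:\mathcal O(2)\to\mathcal O^n$ is nonzero, while $H^0(\mathbb P^1,\mathcal O(-2))=0$. $\square$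

## 5. From flat filtrations to a torus

The next lemma is the exit of every branch of the proof. Before it, a model: let $A$ be a nontrivial extension of $\mathcal O$ by $\mathcal O$ on an elliptic curve. It is not hermitian flat: for a flat hermitian metric the section spanning the sub-bundle $\mathcal O$ would be parallel, and its orthogonal complement would be a holomorphic splitting. But $A=(\mathcal O\oplus\mathcal O,\bar\partial+\beta)$ with $\beta$ strictly triangular, and conjugating by constant diagonal matrices replaces $\beta$ by $\epsilon\beta$ without changing $A$. So $A$ has metrics with curvature as small as we like.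

**Lemma 3.** Suppose $TX$ is a holomorphic quotient bundle of a bundle $A$ having a filtration by holomorphic subbundles with hermitian flat quotients $G_1,\dots,G_\ell$. Then $X$ is Kähler and has a finite unramified covering by a complex torus.

**Step 1: metrics of small curvature.** Fix a hermitian metric $\omega$ on $X$. A $C^\infty$ splitting of the filtration gives $A\cong(\bigoplus G_i,\bar\partial_0+\beta)$ with $\beta=\sum_{i<j}\beta_{ij}$, $\beta_{ij}$ a $(0,1)$-form with values in $\mathrm{Hom}(G_j,G_i)$. Conjugating by the scalar $\epsilon^{-i}$ on each $G_i$ gives $A\cong(\bigoplus G_i,\bar\partial_0+\beta_\epsilon)$ with $\beta_\epsilon=\sum\epsilon^{j-i}\beta_{ij}$. Let $k$ be the direct sum of the flat metrics, with flat Chern connection $D_0$. The Chern connection of $k$ for the new holomorphic structure is $D_0+\beta_\epsilon-\beta_\epsilon^*$, with curvature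
$$D_0(\beta_\epsilon-\beta_\epsilon^*)+(\beta_\epsilon-\beta_\epsilon^*)^2=O(\epsilon)$$
in the fixed norm of $k$. So for every $\eta>0$ the bundle $A$ has a metric with $i\Theta\ge-\eta\,\omega\otimes\mathrm{Id}$ in the sense of Griffiths. The quotient metric on $TX$ satisfies the same, and dually $i\Theta(T^*X)\le\eta\,\omega\otimes\mathrm{Id}$. Let $p:P(T^*X)\to X$ be the bundle of lines in $T^*X$. The subbundle $\mathcal O(-1)\subset p^*T^*X$ has curvature $\le\eta\,p^*\omega$, so $\mathcal O_{TX}(1)$ has a smooth metric with curvature $\ge-\eta\,p^*\omega$.

**Step 2: $X$ is Kähler.** The Kähler form on a modification pushes down to a strictly positive but singular current; we smooth it, and the small curvature controls the loss. Let $\pi:X'\to X$ be a Kähler modification with Kähler form $\omega'$. By compactness $\omega'\ge\delta'\pi^*\omega$ for some $\delta'>0$, so $T=\pi_*\omega'$ is a closed current with $T\ge\delta'\omega$. Write $T=\alpha+\frac i\pi\partial\bar\partial\psi$ with $\alpha$ smooth and $\psi$ almost plurisubharmonic.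

We use Demailly's regularization theorem (J. Algebraic Geom. 1 (1992), Theorem 1.1), on a compact complex manifold with hermitian metric $\omega$. Suppose $T\ge\gamma$ with $\gamma$ a continuous real $(1,1)$-form, and $\mathcal O_{TX}(1)$ has a smooth metric with curvature form satisfying $c(\mathcal O_{TX}(1))+p^*u\ge0$ for a smooth $(1,1)$-form $u\ge0$. Then for each $c>0$ there are closed currents $T_{c,k}=\alpha+\frac i\pi\partial\bar\partial\psi_{c,k}$, smooth off $\{x:\nu(T,x)\ge c\}$ ($\nu$ the Lelong number), with
$$T_{c,k}\ge\gamma-\lambda_{c,k}u-\epsilon_{c,k}\omega ,\tag{3}$$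
where $\epsilon_{c,k}\to0$ and the $\lambda_{c,k}$ are continuous functions decreasing in $k$ to $\min(\nu(T,\cdot),c)$.

Fix $c>\max_X\nu(T,\cdot)$; the maximum is finite, because Lelong numbers are upper semicontinuous and $X$ is compact. Only now choose $\eta$, with $(c+1)\eta<\delta'/2$, and apply the theorem with $\gamma=\delta'\omega$, $u=\eta\omega$. The compact sets $\{\lambda_{c,k}\ge c+1\}$ decrease in $k$ with empty intersection, so $\lambda_{c,k}<c+1$ for $k\gg0$. Then $T_{c,k}$ is smooth on all of $X$, closed, and $T_{c,k}\ge(\delta'/2-\epsilon_{c,k})\omega>0$ for $k\gg0$. So $X$ is Kähler.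

**Step 3: the torus.** By Lemma 1, $TX$ has a holomorphic connection, so on the compact Kähler manifold $X$ its real Chern classes vanish (Atiyah). By Yau there is a Ricci-flat Kähler metric $\omega_0$. For such a metric $\int|\mathrm{Rm}|^2\omega_0^n$ is a constant multiple of $\int c_2(X)\wedge\omega_0^{n-2}=0$. So $\omega_0$ is flat, and Bieberbach's theorem gives a finite étale cover by a complex torus. $\square$

## 6. Rank one subsheaves of $E$ as foliations by curves

Let $L\subset E$ be a rank one subsheaf with torsion-free quotient (a saturated subsheaf). Then $L$ is reflexive, hence a line bundle, and $s:L\to E$ vanishes only in codimension $\ge2$, since vanishing along a divisor would create torsion in $E/L$. The $(n-1)$-st power of $s$ is a line inside $S^{n-1}E=TX$, that is, a foliation; Lemma 2 lets us feed it into a positivity theorem.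

**Lemma 4.** (0) Let $P_1$ be a psef line bundle on a compact complex manifold with Gauduchon metric $g$. Then $\deg_gP_1\ge0$. If $\deg_gP_1=0$, then every singular metric on $P_1$ with curvature $\Theta\ge0$ has $\Theta=0$, and $P_1$ is hermitian flat.

For a saturated rank one subsheaf $L\subset E$:

(i) $L^{-(n-1)}$ is psef; so $\deg_gL\le0$ for every Gauduchon metric $g$ on $X$.

(ii) If $\deg_gL=0$ for some Gauduchon $g$, then $L$ is hermitian flat and $L$ is a subbundle of $E$.

**Proof of (0).** Let $\theta_0$ be the curvature of a smooth metric and $\Theta=\theta_0+i\partial\bar\partial\psi\ge0$. With $m$ the dimension, $\partial\bar\partial\omega^{m-1}=0$ gives $\int\Theta\wedge\omega^{m-1}=\int\theta_0\wedge\omega^{m-1}$, which up to the factor $2\pi$ is $\deg_gP_1$. So $\deg_gP_1\ge0$. If it is $0$, the trace measure $\Theta\wedge\omega^{m-1}$ of the positive current $\Theta$ vanishes, so $\Theta=0$. Then $i\partial\bar\partial\psi=-\theta_0$ is smooth, so $\psi$ is smooth, and the metric is smooth and flat.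

**Proof of (i).** Put $M=L^{n-1}$ and $v=s^{n-1}:M\to S^{n-1}E=TX$. It vanishes exactly on $Z=\{s=0\}$, of codimension $\ge2$. So $v$ defines a foliation by curves $\mathcal F$ with $T_{\mathcal F}=M$. Let $\pi:X'\to X$ be a Kähler modification and $\mathcal F'$ the induced foliation on $X'$. Brunella's theorem (Internat. J. Math. 17 (2006), 35–43) says: on a compact connected Kähler manifold the canonical bundle $T^*_{\mathcal F'}$ of a one-dimensional foliation is psef, unless a rational curve tangent to the foliation passes through a general point. A rational curve through a point outside $\pi^{-1}(S)$ is not contracted by $\pi$, so its image would be a rational curve in $X$, contradicting Lemma 2. So $T^*_{\mathcal F'}$ is psef. Over $X\setminus S$ it coincides with $M^{-1}$, so $M^{-1}|_{X\setminus S}$ has a metric with plurisubharmonic local weights. These extend across $S$, which has codimension $\ge2$ (Grauert–Remmert). So $M^{-1}$ is psef, and (0) gives $-(n-1)\deg_gL\ge0$.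

**Proof of (ii): flatness.** $L^{-(n-1)}$ is psef of degree $0$, hence hermitian flat by (0). Taking the $(n-1)$-st root of the metric, $L$ is hermitian flat, and so is $M$.

**Proof of (ii): no zeros.** Suppose $p\in Z$. Blowing up $p$ will produce a foliation whose canonical bundle is too negative. Let $\sigma:X_1\to X$ be the blow-up of $p$, with exceptional divisor $P$. Locally the components of $s$ lie in the maximal ideal $\mathfrak m_p$, so $v=\sum v_i\partial_{x_i}$ with $v_i\in\mathfrak m_p^{n-1}$, and $\sigma^*v_i$ is divisible by $t^{n-1}$, where $t$ is an equation of $P$. In the chart $x_1=t$, $x_i=tu_i$ ($i\ge2$),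
$$t\partial_{x_i}=\partial_{u_i}\ (i\ge2),\qquad t\partial_{x_1}=t\partial_t-\sum_{i\ge2} u_i\partial_{u_i},$$
which are holomorphic vector fields on $X_1$; the other charts are alike. Writing $v=\sum(\sigma^*v_i/t)\,(t\partial_{x_i})$ we see that $v$ lifts to $\sigma^*M\to TX_1$, vanishing to order $\ge n-2$ along $P$, and off $P$ only in codimension $\ge2$. (For instance $n=3$, $v=x_1^2\partial_{x_1}$ lifts to $t\,(t\partial_t-\sum u_i\partial_{u_i})$.) So the induced foliation $\mathcal F_1$ has
$$T_{\mathcal F_1}=\sigma^*M\otimes\mathcal O(aP),\qquad a\ge n-2\ge1 .$$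
Here $n\ge3$ is used.

Now apply the argument of (i) to $\mathcal F_1$ and a Kähler modification of $X_1$, which is in class $\mathcal C$; rational curves through general points would again map to rational curves in $X$. We find that $\sigma^*M^{-1}\otimes\mathcal O(-aP)$ is psef, with some curvature $\Theta\ge0$. Multiplying by the singular metric of $\mathcal O(aP)$ defined by its canonical section, $\sigma^*M^{-1}$ gets a singular metric with curvature $\Theta+2\pi a[P]\ge0$. But $\sigma^*M^{-1}$ is hermitian flat, so it has degree $0$ for a Gauduchon metric on $X_1$. By (0), $\Theta+2\pi a[P]=0$. Both terms are $\ge0$ and $[P]\ne0$, so $a=0$, a contradiction. Hence $Z=\emptyset$ and $L$ is a subbundle. $\square$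

## 7. Stability, and why the Hermitian–Einstein metric alone is not enough

Fix a Gauduchon metric $g$ on $X$ with form $\omega$. By (1), $\deg_gE=\deg_gN=0$, and by Lemma 4(i) saturated rank one subsheaves have degree $\le0$. So exactly one of two cases occurs.

**Case A: some saturated rank one $L\subset E$ has $\deg_gL=0$.** By Lemma 4(ii), $0\to L\to E\to L^{-1}\otimes N\to0$ is an exact sequence of vector bundles with hermitian flat outer terms. So $TX=S^{n-1}E$ is filtered by subbundles with quotients $L^i\otimes(L^{-1}\otimes N)^{n-1-i}$, which are hermitian flat. Lemma 3 with $A=TX$ applies.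

**Case B: all saturated rank one subsheaves have $\deg_g<0$.** Then $E$ is $g$-stable. By Li–Yau (see also Lübke–Teleman, *The Kobayashi–Hitchin correspondence*), $E$ has a Hermitian–Einstein metric $h_E$; as $\deg_gE=0$, its curvature $F$ satisfies $i\Lambda F=0$. The induced metric on $N$ and the flat one differ by a factor $e^u$ with $i\Lambda\partial\bar\partial u=0$, so $u$ is constant by the maximum principle. Thus the Chern connection $\nabla$ of $h_E$ induces the flat $D_N$ on $N$. Its holonomy group $H$ lies in $\mathrm U(2)$, and its restricted holonomy group $H^0$ in $\mathrm{SU}(2)$. Every $E(U)$ carries an induced metric with $i\Lambda F=0$, so by Section 3 every holomorphic section of every $E(U)$ is $\nabla$-parallel.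

*If $\omega$ were Kähler we could stop here.* Since $i\Lambda F=0$, pointwise $\operatorname{tr}(F\wedge F)\wedge\omega^{n-2}=c_n|F|^2\omega^n$ with $c_n>0$. Moreover $\operatorname{tr}(F\wedge F)$ is exact: it is of type $(2,2)$ and cohomologous to $\operatorname{tr}(R\wedge R)$, of type $(4,0)$, because $D+\bar\partial$ is a connection on $E$ with curvature $R$. On a Kähler modification $X'$ a class of both types is zero, and $\pi^*$ is injective on real cohomology because $\pi$ has degree one. Write $\operatorname{tr}(F\wedge F)=d\eta$. If $d\omega=0$, then $\int|F|^2\omega^n=0$ and $E$ is hermitian flat. But here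
$$c_n\int|F|^2\omega^n=\int d\eta\wedge\omega^{n-2}=\pm\int\eta\wedge d(\omega^{n-2}),$$
and the Gauduchon condition only concerns $\partial\bar\partial\omega^{n-1}$. For $n\ge3$ it says nothing about $d(\omega^{n-2})$, and the argument stops.

What survives without $d\omega=0$ is the parallelism of holomorphic sections, an argument about functions. So we ask whether some tensor bundle of $E$ has a section. If yes, the holonomy of $\nabla$ shrinks. If no, the torsion and curvature of the canonical connection $D$ are so constrained that the geometry becomes locally homogeneous and yields a flat connection on a bigger bundle.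

**Case B1: $H^0(X,S^kE\otimes N^j)\ne0$ for some $k\ge1$, $j\in\mathbb Z$.** By parallelism $H$ fixes a nonzero vector of $S^k\mathbb C^2\otimes\det^j$, so $H^0\subset\mathrm{SU}(2)$ fixes a nonzero vector of the nontrivial irreducible module $S^k\mathbb C^2$. Hence $\overline{H^0}$ is a proper closed connected subgroup of $\mathrm{SU}(2)$: trivial or a maximal torus.

If $H^0=1$, then $\nabla$ is flat, so $E$ and $TX$ are hermitian flat, and Lemma 3 applies with $A=TX$.

If $\overline{H^0}$ is a maximal torus, then $H$ normalizes $H^0$, hence $\overline{H^0}$, so $H$ permutes its two weight lines, while $H^0$ preserves each. So $\pi_1(X)$ acts on the pair of lines through $H/H^0$, and on a connected étale cover $q:X_2\to X$ of degree $\le2$ there is a $\nabla$-parallel, hence holomorphic, splitting $q^*E=L_1\oplus L_2$. The manifold $X_2$ is in class $\mathcal C$, carries the pulled back structure with (1), and $q^*g$ is Gauduchon. Lemma 4(i) on $X_2$ gives $\deg L_i\le0$, and $\deg L_1+\deg L_2=\deg q^*N=0$. So both degrees vanish, and by Lemma 4(ii) both $L_i$ are hermitian flat. Then $TX_2=S^{n-1}(L_1\oplus L_2)$ is hermitian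 flat, and Lemma 3 gives a torus that is a finite étale cover of $X_2$, hence of $X$.

**Case B2: $H^0(X,S^kE\otimes N^j)=0$ for all $k\ge1$, $j\in\mathbb Z$.** This case occupies Sections 8 and 9. Every $E(U)$ is a direct sum of bundles $S^kE\otimes N^j$, and the summands with $k=0$ make up $E(U^{\mathrm{SL}_2})$. Hence:
$$\text{every holomorphic section of }E(U)\text{ lies in }E(U^{\mathrm{SL}_2}),\text{ a direct sum of powers of }N.\tag{4}$$
Such a section is $\mathrm{SL}(E)$-invariant, so annihilated by $\mathfrak{sl}(E)$. It is also $D$-parallel: $D$ induces on $N^j$ the flat Chern connection $D_N^{\otimes j}$, for which holomorphic sections are parallel by Section 3.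

## 8. Case B2: a flat connection on $TX\oplus\mathfrak{sl}(E)$

Apply (4) to the torsion $T$ of $D$ on $TX$, a section of $E(\Lambda^2V^*\otimes V)$, and to its curvature $R$, a section of $E(\Lambda^2V^*\otimes\mathfrak{sl}_2)$:
$$DT=0,\quad DR=0,\quad a\cdot T=0,\quad a\cdot R=0\quad\text{for all }a\in\mathfrak{sl}(E).\tag{5}$$
One would like $R=0$, but (5) does not give it: for $n=3$, $\Lambda^2V\cong V\cong\mathfrak{sl}_2$, and the nonzero $R$ on $\mathrm{SL}_2(\mathbb C)/\Gamma$ in Section 4 satisfies (5), being an invariant tensor there. What (5) says is that the geometry is locally homogeneous, and we should look for a connection whose parallel sections are its infinitesimal symmetries. For a symmetry $y$, put $a=\mathcal L_y-D_y$, which is tensorial; then $az=[y,z]-D_yz=-D_zy-T(y,z)$. This suggests the connection on $A:=TX\oplus\mathfrak{sl}(E)$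
$$\nabla^A_z(y,a)=\big(D_zy+az+T(y,z),\ D_za+R(z,y)\big)=(D_z+\Phi_z)(y,a).\tag{6}$$

**Claim: the holomorphic connection $\nabla^A$ is flat.** We first recall the Bianchi identities for a connection with torsion:
$$\sum_{\mathrm{cyc}}R(x,y)z=\sum_{\mathrm{cyc}}\big((D_xT)(y,z)+T(T(x,y),z)\big),\qquad \sum_{\mathrm{cyc}}\big((D_xR)(y,z)+R(T(x,y),z)\big)=0 .$$
To check them take commuting fields, so that $T(x,y)=D_xy-D_yx$. Then $\sum_{\mathrm{cyc}}D_x(T(y,z))=\sum_{\mathrm{cyc}}(D_xD_yz-D_xD_zy)=\sum_{\mathrm{cyc}}R(x,y)z$. Expanding the left side, $\sum_{\mathrm{cyc}}\big(T(D_xy,z)+T(y,D_xz)\big)=\sum_{\mathrm{cyc}}T(D_xy-D_yx,z)=\sum_{\mathrm{cyc}}T(T(x,y),z)$. The second identity is the Jacobi identity $\sum_{\mathrm{cyc}}[D_x,[D_y,D_z]]=0$, expanded in the same way.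

Since $\Phi$ is built from $T$, $R$ and the action of $\mathfrak{sl}(E)$ on $TX$, it is $D$-parallel: $[D_z,\Phi_w]=\Phi_{D_zw}$. So the curvature of $\nabla^A$ is
$$F_D(z,w)+\Phi_{D_zw-D_wz-[z,w]}+[\Phi_z,\Phi_w]=F_D(z,w)+\Phi_{T(z,w)}+[\Phi_z,\Phi_w],$$
with $F_D(z,w)(y,a)=(R(z,w)y,[R(z,w),a])$ and
$$\Phi_z\Phi_w(y,a)=\big(R(w,y)z+T(aw,z)+T(T(y,w),z),\ R(z,aw)+R(z,T(y,w))\big).$$
There are four parts to check.

The part from $a$ to $TX$: $aT(z,w)+T(aw,z)-T(az,w)=(a\cdot T)(z,w)=0$.

The part from $y$ to $TX$:
$$R(z,w)y+R(w,y)z+R(y,z)w+T(y,T(z,w))+T(T(y,w),z)-T(T(y,z),w).$$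
By the first Bianchi identity and $DT=0$ the first three terms equal $T(T(z,w),y)+T(T(w,y),z)+T(T(y,z),w)$, and everything cancels in pairs.

The part from $a$ to $\mathfrak{sl}(E)$: $[R(z,w),a]+R(z,aw)-R(w,az)=-(a\cdot R)(z,w)=0$.

The part from $y$ to $\mathfrak{sl}(E)$: $R(T(z,w),y)+R(z,T(y,w))-R(w,T(y,z))=R(T(z,w),y)+R(T(w,y),z)+R(T(y,z),w)=0$, by the second Bianchi identity and $DR=0$.

So $A$ is a flat holomorphic bundle of which $TX$ is a holomorphic direct summand. To use Lemma 3 we need hermitian flat pieces, that is, unitary monodromy.

## 9. Case B2: irreducible representations of $\pi_1(X)$ are unitary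

**Claim.** In Case B2 every irreducible representation $\rho:\pi_1(X)\to\mathrm{GL}_r(\mathbb C)$ is conjugate to a unitary one.

The hypothesis of Case B2 is essential here. A torus has non-unitary characters, but there $E=\mathcal O^2$ contains $\mathcal O$, which is Case A.

**Step 1: a harmonic bundle on a Kähler modification.** Let $\pi:X'\to X$ be a Kähler modification, biholomorphic over $X\setminus S$, $\operatorname{codim}S\ge2$. Since $\pi_1(X\setminus S)\to\pi_1(X)$ is onto and factors through $\pi_*:\pi_1(X')\to\pi_1(X)$, the latter is onto. So $\rho'=\rho\circ\pi_*$ is irreducible with the same image as $\rho$. By Corlette and Simpson (Simpson, Publ. IHÉS 75 (1992), §1) the flat bundle of $\rho'$ has a harmonic metric $h$. This gives a holomorphic bundle $\mathcal V$ and a Higgs field $\theta\in H^0(X',\Omega^1_{X'}\otimes\operatorname{End}\mathcal V)$ with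
$$\theta\wedge\theta=0,\qquad F_h=-(\theta\wedge\theta^*+\theta^*\wedge\theta),\qquad\text{flat connection }=\nabla_h+\theta+\theta^*,\tag{7}$$
where $\nabla_h$ is the Chern connection of $h$. (In rank one: $\theta$ is a holomorphic 1-form, $h$ the standard metric on $\mathcal O$, and the flat connection is $d+\theta+\bar\theta$.) If $\theta=0$, the flat connection is unitary, so $\rho'$ and hence $\rho$ is conjugate to a unitary representation. We show $\theta=0$ on $X\setminus S\cong X'\setminus\pi^{-1}(S)$, which is dense in $X'$.

**Step 2: $\theta$ is nilpotent.** Here (4) is used: there are no symmetric differentials to serve as eigenvalues. The coefficients of $\det(\lambda-\theta)$ are sections of the bundles $S^d\Omega^1_X$ over $X\setminus S$ and extend to $X$ by Hartogs. By (4) for $S^d\Omega^1_X=E(S^dV^*)$, they are at each point $x$ $\mathrm{SL}(E_x)$-invariant polynomials on $T_xX$. For $x\notin S$ the endomorphisms $\theta_x(v)$ commute, since $\theta\wedge\theta=0$; so they are simultaneously triangular and $\det(\lambda-\theta_x(v))=\prod_i(\lambda-\ell_i(v))$ with linear forms $\ell_i$ on $T_xX$. By unique factorization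 $\mathrm{SL}(E_x)$ permutes the factors. Being connected, it fixes each $\ell_i$. As $V^*$ has no nonzero invariants, $\ell_i=0$. So every $\theta_x(v)$ is nilpotent.

**Step 3: $\theta$ is bounded on $X\setminus S$, for $h$ and a smooth metric on $X$.** This needs an argument. On $X'$ the form $\theta$ is smooth, but smooth forms on $X'$ need not be bounded on $X$: in a blow-up chart $u_2=x_2/x_1$, and $du_2=dx_2/x_1-x_2dx_1/x_1^2$.

Away from any neighbourhood of $S$ boundedness follows from compactness. Let $x_0\in S$ and let $B$ be a coordinate ball around $x_0$. The local system of $\rho$ is trivial on $B$; let $e_1,\dots,e_r$ be a flat frame, with dual frame $e_i^*$. On a holomorphic disc in $B\setminus S$ with coordinate $t$, put $\theta_t=\theta(\partial_t)$. For a flat section $e$, the two types in (7) give $\nabla_{h,t}e=-\theta_te$ and $\bar\partial_{\bar t}e=-\theta_t^*e$. Hence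
$$\partial_{\bar t}|e|^2=\langle\bar\partial_{\bar t}e,e\rangle+\langle e,\nabla_{h,t}e\rangle=-2\langle e,\theta_te\rangle,$$
and, as $\theta_t$ is holomorphic,
$$\partial_t\partial_{\bar t}|e|^2=-2\langle\nabla_{h,t}e,\theta_te\rangle-2\langle e,\theta_t\bar\partial_{\bar t}e\rangle=2|\theta_te|^2+2|\theta_t^*e|^2\ge0.\tag{8}$$
So $P=\sum|e_i|_h^2$ is plurisubharmonic on $B\setminus S$. Likewise $Q=\sum|e_i^*|^2$ is plurisubharmonic (dual harmonic bundle, Higgs field $-\theta^{\mathsf T}$). Plurisubharmonic functions extend across $S$, hence $P$ and $Q$ are bounded above on a smaller concentric ball $B_1$, off $S$. So the Gram matrix $(h(e_i,e_j))$, which we call $K$, satisfies $\operatorname{tr}K,\operatorname{tr}K^{-1}\le C$ on $B_1\setminus S$; its smallest eigenvalue is $\ge C^{-1}$. The operator $w\mapsto\sum_i\langle w,e_i\rangle e_i$ has the same eigenvalues as $K$, and $\sum_i|\theta_te_i|^2$ is the trace of $\theta_t\circ(\text{this operator})\circ\theta_t^*$. Therefore $\sum_i|\theta_te_i|^2\ge C^{-1}|\theta_t|_h^2$, and by (8) $\partial_t\partial_{\bar t}P\ge2C^{-1}|\theta_t|^2$.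

Moreover $|\theta_t|^2$ is subharmonic on the disc. Indeed $\theta_t$ is a holomorphic section of $\operatorname{End}\mathcal V$ over the disc, where $F_h=-[\theta_t,\theta_t^*]\,dt\wedge d\bar t$ by (7). By the Bochner computation and $(\operatorname{ad}\theta_t)^*=\operatorname{ad}\theta_t^*$,
$$\partial_t\partial_{\bar t}|\theta_t|^2=|\nabla_{h,t}\theta_t|^2+\langle[\operatorname{ad}\theta_t,\operatorname{ad}\theta_t^*]\theta_t,\theta_t\rangle=|\nabla_{h,t}\theta_t|^2+|[\theta_t^*,\theta_t]|^2-|[\theta_t,\theta_t]|^2\ge0 .$$

Let $B_2\subset B_1$ be a smaller concentric ball, $x\in B_2\setminus S$, $v$ a unit vector, and consider the disc $t\mapsto x+tv$, $|t|<r_0$, with $r_0$ independent of $x,v$ and the disc in $B_1$. It avoids $S$ if $[v]$ is not in the image of $S\cap B_1\to\mathbb P^{n-1}$, $y\mapsto[y-x]$; this image has measure zero because $\dim S\le n-2$. For such $v$, the mean value inequality and a cut-off function $\kappa$ with compact support in $|t|<r_0$, equal to $1$ on $|t|<r_0/2$, give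
$$|\theta_x(v)|^2\le C'\int_{|t|<r_0/2}|\theta_t|^2\le\tfrac12C'C\int\kappa\,\partial_t\partial_{\bar t}P=\tfrac12C'C\int P\,\partial_t\partial_{\bar t}\kappa\le C''\sup_{B_1\setminus S}P,$$
uniformly in $x$ and $v$ (integrals with respect to area). By density and continuity in $v$ the bound holds for all unit $v$. Finitely many balls $B_2$ cover $S$, so $\theta$ is bounded.

**Step 4: a subharmonic function on $X\setminus S$.** On $X\setminus S$ let $f=|\theta|^2$, using $h$ on $\operatorname{End}\mathcal V$ and the metric induced by $h_E$ on $\Omega^1_X=(S^{n-1}E)^*$, for which $i\Lambda F=0$. Then $f$ is bounded by Step 3. Let $\theta_j$ be the components of $\theta$ in a $g$-unitary coframe at a point. By (7), $i\Lambda F_{\operatorname{End}\mathcal V}=-\sum_j[\operatorname{ad}\theta_j,\operatorname{ad}\theta_j^*]$. So (2), together with $[\theta_j,\theta_k]=0$, gives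
$$i\Lambda\partial\bar\partial f=|\nabla^{1,0}\theta|^2+\sum_j\big(|[\theta_j^*,\theta]|^2-|[\theta_j,\theta]|^2\big)=|\nabla^{1,0}\theta|^2+\sum_j|[\theta_j^*,\theta]|^2\ge0.\tag{9}$$
If $S$ were empty we could integrate over $X$ at once: the integral of $i\partial\bar\partial f\wedge\omega^{n-1}$ would be $0$ by the Gauduchon condition. We need cut-offs.

**Step 5: cut-off functions around $S$.** Let $S_i$ be an irreducible component of $S$, of dimension $d\le n-2$. Take a maximal $\epsilon$-separated set of points of $S_i$. It is an $\epsilon$-net of $S_i$, and the balls of radius $\epsilon/2$ around its points are disjoint. By Lelong, $S_i$ has volume $\ge c\,\epsilon^{2d}$ in each of them, and $S_i$ has finite volume; so there are $O(\epsilon^{-2d})$ points. Do this for all the finitely many components. For each net point $x_j$ let $\psi_j$ be a fixed cut-off function of $\operatorname{dist}(\cdot,x_j)^2/\epsilon^2$, with values in $[0,1]$, equal to $1$ on the $2\epsilon$-ball and supported in the $3\epsilon$-ball. As the points on each component are $\epsilon$-separated, the supports have overlap bounded independently of $\epsilon$.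 Set $\chi_\epsilon=\tau(\sum_j\psi_j)$, where $\tau$ is smooth, $0\le\tau\le1$, $\tau=1$ near $0$ and $\tau(s)=0$ for $s\ge1$. A point at distance $<\epsilon$ from $S$ lies in some $2\epsilon$-ball, so $\chi_\epsilon$ vanishes near $S$; it equals $1$ off the $3\epsilon$-neighbourhood of $S$; and $|d\chi_\epsilon|\le C/\epsilon$, $|\partial\bar\partial\chi_\epsilon|\le C/\epsilon^2$. The derivatives are supported in a set of volume $O(\epsilon^{-2(n-2)}\epsilon^{2n})=O(\epsilon^4)$.

**Step 6: $\theta=0$.** As $\partial\bar\partial\omega^{n-1}=0$, every term of $\partial\bar\partial(\chi_\epsilon\omega^{n-1})$ contains a derivative of $\chi_\epsilon$. So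
$$\int\chi_\epsilon\,i\partial\bar\partial f\wedge\omega^{n-1}=\int f\,i\partial\bar\partial(\chi_\epsilon\omega^{n-1})=O\big(\sup f\cdot(\epsilon^{-2}+\epsilon^{-1})\cdot\epsilon^4\big)\to0 .$$
By (9) the integrands on the left are $\ge0$, and $\chi_\epsilon\to1$ on $X\setminus S$; by Fatou's lemma $i\Lambda\partial\bar\partial f=0$ on $X\setminus S$. By (9) again, $[\theta_j^*,\theta_k]=0$ for all $j,k$. So each $\theta_x(v)$ is normal; being nilpotent by Step 2, it is zero. Thus $\theta=0$ and the claim is proved. $\square$

**Conclusion of Case B2.** Filter the local system of $\nabla^A$-flat sections of $A$ by sub-local systems with irreducible quotients. By the claim these quotients are unitary. So $A$ is filtered by holomorphic subbundles with hermitian flat quotients. As $TX$ is a direct summand of $A=TX\oplus\mathfrak{sl}(E)$, it is a quotient of $A$, and Lemma 3 applies.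

Cases A, B1 and B2 exhaust all possibilities, so Theorem 2 and with it Theorem 1 are proved. $\blacksquare$

## 10. Affine crystallographic description and the bound $n-1$

We now prove Theorem 3.

**Step 1 for (i): linear parts lie in $\rho_n(G)$.** Given $X$ with a structure, Theorems 1 and 2 and passage to the Galois closure (étale covers of tori are tori) give $X=\mathbb T/\Gamma_0$ with $\mathbb T$ a torus and $\Gamma_0$ finite, acting freely by biholomorphisms, which are affine maps. So $X=\mathbb C^n/\Lambda$ with $\Lambda=\pi_1(X)$ affine; the lattice of $\mathbb T$ has finite index in $\Lambda$ and trivial linear part, so $\ell(\Lambda)$ is finite. If $G=\mathrm{SL}_2(\mathbb C)$, fix a trivialization of $N$. Let $Q$ be the $G$-bundle of frames of $E$ (of determinant one if $G=\mathrm{SL}_2(\mathbb C)$). A frame $\mathbb C^2\to E_x$ induces a frame $V\to S^{n-1}E_x=T_xX$. The image of $Q$ in the frame bundle of $TX$, pulled back to $\mathbb T$, is a reduction of $\mathbb T\times\mathrm{GL}(V)$ to $\rho_n(G)$, that is, a holomorphic map $\mathbb T\to\mathrm{GL}(V)/\rho_n(G)$. The target is an affine variety, since $\rho_n(G)$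 is reductive (Matsushima), so the map is constant. After a linear change of the identification $\mathbb C^n\cong V$ the reduction is $\mathbb T\times\rho_n(G)$. On the frame bundle over $V$ the group $\Lambda$ acts by $(x,b)\mapsto(\gamma x,\ell(\gamma)b)$ and preserves $V\times\rho_n(G)$; so $\ell(\Lambda)\subset\rho_n(G)$.

**Step 2 for (i): lifting the linear part to $G$.** The pullback $\tilde Q$ of $Q$ to $V$ is a principal $\ker\rho_n$-covering of $V\times\rho_n(G)$, with $\ker\rho_n$ finite (scalars $z$ with $z^{n-1}=1$). Over the simply connected $V\times\{1\}$ it is trivial, and a section gives $\tilde Q\cong V\times G$, lying over $V\times\rho_n(G)$ via $\rho_n$. The $\Lambda$-action on $\tilde Q$ commutes with the right action of $G$ and covers $(x,b)\mapsto(\gamma x,\ell(\gamma)b)$. So it is $(x,b)\mapsto(\gamma x,\varepsilon(\gamma)b)$ with $\rho_n(\varepsilon(\gamma))=\ell(\gamma)$. A priori $\varepsilon(\gamma)$ depends on $x$, but it varies continuously in the finite set $\rho_n^{-1}(\ell(\gamma))$, so it is constant. Hence $\varepsilon:\Lambda\to G$ is a homomorphism, with finite image because $\ell(\Lambda)$ and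 $\ker\rho_n$ are finite, and $E=(V\times\mathbb C^2)/\Lambda$ with the obvious $\varphi$. The subgroup $\ker\varepsilon$ has finite index and consists of translations, so $V/\ker\varepsilon$ is a torus, on which $E$ is trivial and $\varphi$ is constant.

**Step 3 for (i): the converse.** For $(\Lambda,\varepsilon)$ as in the theorem, $T(V/\Lambda)=(V\times V)/\Lambda$, with action on the second factor via $\ell=\rho_n\circ\varepsilon$, and this is $S^{n-1}\big((V\times\mathbb C^2)/\Lambda\big)$. The determinant of $E$ is trivial if $\varepsilon(\Lambda)\subset\mathrm{SL}_2(\mathbb C)$. Averaging a flat Kähler metric over the finite linear group gives a flat Kähler metric on $V/\Lambda$, so it is in class $\mathcal C$ and $c_1=0$ in real cohomology.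

**Step 4 for (ii): the bound.** Let $G=\mathrm{SL}_2(\mathbb C)$ and $n$ even. An affine map $x\mapsto Bx+b$ for which $1$ is not an eigenvalue of $B$ has a fixed point. As $\Lambda$ acts freely, $\rho_n(\varepsilon(\gamma))$ has eigenvalue $1$ for every $\gamma\in\Lambda$. If $\varepsilon(\gamma)$ has order $m$, it is diagonalizable with eigenvalues $\zeta^{\pm1}$, $\zeta$ a primitive $m$-th root of unity, and $\rho_n(\varepsilon(\gamma))$ has eigenvalues $\zeta^k$ with $k$ odd, $|k|\le n-1$. So $m$ divides some odd $k$ with $1\le k\le n-1$: $m$ is odd and $\le n-1$. (For $n$ odd the weight $0$ occurs, the eigenvalue $1$ is always there, and this argument says nothing.) Hence $\varepsilon(\Lambda)$ has odd order, by Cauchy's theorem. It is conjugate into $\mathrm{SU}(2)$ and, not containing $-1$, embeds in $\mathrm{SO}(3)$, whose finite subgroups of odd order are cyclic. So $\varepsilon(\Lambda)$ is cyclic, of order equal to that of a generator, which is odd and $\le n-1$.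

**Step 5 for (ii): the bound is attained.** Let $m=n-1$, odd and $\ge3$; let $E_0$ be an elliptic curve, $\tau\in E_0$ of order $m$, and
$$\gamma(x_1,\dots,x_m,y)=(x_2,\dots,x_m,x_1,y+\tau)\quad\text{on }E_0^m\times E_0 .$$
As in Section 2 this generates a free $\mathbb Z/m$-action. Its linear part is diagonalizable, with every $m$-th root of unity as eigenvalue once, and $1$ once more. With $\zeta=e^{2\pi i/m}$, the matrix $\rho_n(\mathrm{diag}(\zeta,\zeta^{-1}))$ has eigenvalues $\zeta^{m-2k}=\zeta^{-2k}$, $0\le k\le m$. As $m$ is odd, $k=0,\dots,m-1$ gives every $m$-th root of unity once, and $k=m$ gives $1$ once more: the same multiset. So after a linear identification $\mathbb C^n\cong V$ the linear part is $\rho_n\circ\varepsilon$, where $\varepsilon:\Lambda\to\mathbb Z/m\to\mathrm{SL}_2(\mathbb C)$ sends the generator to $\mathrm{diag}(\zeta,\zeta^{-1})$. By (i) the quotient $X$ carries a holomorphic $\mathrm{SL}_2(\mathbb C)$-structure with $\varepsilon(\Lambda)\cong\mathbb Z/(n-1)$.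

**Step 6 for (ii): no torus covers this $X$ with degree less than $n-1$.** For $n$ even $\rho_n$ is faithful on $\mathrm{SL}_2(\mathbb C)$, so $\ker\varepsilon=\ker\ell$ is the full translation subgroup of $\Lambda$, of index $n-1$. Let $V/\Lambda'$, with $\Lambda'\subset\Lambda$ of finite index, be biholomorphic to a torus $\mathbb C^n/\Lambda_0$, via a lift $F:V\to\mathbb C^n$ conjugating $\Lambda'$ into translations. Restricted to the finite-index translation subgroup $\Lambda'\cap\ker\ell$, $F$ induces a biholomorphism of tori, so $F$ is affine. Conjugating translations by an affine map gives translations, so $\Lambda'$ consists of translations. Thus $\Lambda'\subset\ker\ell$, and its index is at least $n-1$. $\blacksquare$
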